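
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{A weak-type $(1,1)$ bound for differences of averages over nested rectangles}


\begin{abstract}
Let $E_1\subset E_2\subset\cdots$ be rectangles in $\mathbb Z^d$ with sides parallel to the axes, and let $A_if$ be the average of $f$ over translates of $E_i$. We prove that the square function $(\sum_i|A_if-A_{i+1}f|^2)^{1/2}$ is of weak type $(1,1)$, with a constant that depends only on $d$. No regularity or bound on the eccentricity of the rectangles is assumed. We also prove the $\ell^p$ bounds for $1<p<\infty$, uniformly in the sequence, characterize the sequences for which the square function is bounded on $\ell^1$, and show that the exponent $2$ cannot be lowered.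
\end{abstract}

\section{Introduction}

A \emph{rectangle} in $\mathbb Z^d$ is a product of $d$ nonempty finite intervals of integers. Let $\mathcal A=\{E_i\}_{i\ge1}$ be a nested sequence of rectangles, $E_1\subset E_2\subset\cdots$. For $f:\mathbb Z^d\to\mathbb C$ put
\[
A_if(x)=\frac1{|E_i|}\sum_{y\in E_i}f(x-y),\qquad 
\mathcal Sf(x)=\Big(\sum_i|A_if(x)-A_{i+1}f(x)|^2\Big)^{1/2},
\]
where $|\cdot|$ is counting measure. The function $\mathcal Sf(x)$ measures how much the averages of $f$ around $x$ fluctuate as the rectangles grow. Write $\|g\|_{L^{1,\infty}}=\sup_{\lambda>0}\lambda\,|\{x:|g(x)|>\lambda\}|$. The following question is posed in \cite{Krause}: for each $\mathcal A$, is there a constant $C(\mathcal A)$ such that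
\[
\|\mathcal Sf\|_{L^{1,\infty}(\mathbb Z^d)}\le C(\mathcal A)\,\|f\|_{\ell^1(\mathbb Z^d)}\qquad\text{for all } f\in\ell^1(\mathbb Z^d)\,?
\]

\paragraph{What to expect.} Test the question on a point mass. Since $A_i\delta_0=|E_i|^{-1}1_{E_i}$, at a point $x\in E_{j+1}\setminus E_j$ the differences with $i<j$ vanish, the difference with $i=j$ has size $|E_{j+1}|^{-1}$, and the later ones have size $|E_i|^{-1}-|E_{i+1}|^{-1}$. The sum of these sizes telescopes and dominates $\mathcal S\delta_0(x)$, so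
\[
|E_{j+1}|^{-1}\le\mathcal S\delta_0(x)\le2|E_{j+1}|^{-1}\quad (x\in E_{j+1}\setminus E_j),\qquad \mathcal S\delta_0\le|E_1|^{-1}\ \text{ on }E_1 ,
\]
and $\mathcal S\delta_0=0$ off $\bigcup_iE_i$. Thus $\{\mathcal S\delta_0>\lambda\}$, if not empty, lies in a set $E_k$ with $|E_k|<2/\lambda$, and the weak-type bound holds for $\delta_0$. The strong bound $\ell^1\to\ell^1$ fails as soon as $|E_i|\to\infty$ (Theorem~\ref{thm:compl}(ii)), so weak type is the right endpoint. On $\ell^2$ the operator is bounded, by Plancherel's theorem (Lemma~\ref{lem:sq}). All this suggests the answer yes.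

There is a reason for doubt: for $d\ge2$ the rectangles may be arbitrarily thin. The maximal operator $\sup_E|A_Ef|$, where $A_E$ is averaging over $E$ and \emph{all} rectangles $E\ni0$ with sides parallel to the axes are allowed, is not of weak type $(1,1)$ in $\mathbb Z^2$. Applied to $\delta_0$ it gives $\prod_n(1+|x_n|)^{-1}$, which exceeds $\lambda$ on at least $\frac1{2\lambda}\log\frac1{2\lambda}$ points. What saves us is that a nested sequence is a one-parameter family: the vectors of side lengths form a chain. Nestedness cannot be dropped; alternating between $\{0\}$ and $\{0,1\}$ in $\mathbb Z$ gives $\mathcal S\delta_0(0)=\infty$.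

\begin{theorem}\label{thm:main}
There is a constant $C_d$, depending only on $d$, such that for every nested sequence of rectangles in $\mathbb Z^d$ and all $f\in\ell^1(\mathbb Z^d)$,
\[
\|\mathcal Sf\|_{L^{1,\infty}(\mathbb Z^d)}\le C_d\|f\|_{\ell^1(\mathbb Z^d)} .
\]
\end{theorem}

So the answer to the question is yes, uniformly in $\mathcal A$. 

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(i)] $\|\mathcal Sf\|_p\le C_{p,d}\|f\|_p$ for all $1<p<\infty$, uniformly in $\mathcal A$.
\item[(ii)] $\mathcal S$ is bounded $\ell^1\to\ell^1$ if and only if $\sup_i|E_i|<\infty$.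
\item[(iii)] The exponent $2$ is sharp: for each $d$ there is $\mathcal A$ such that for no $0<r<2$ is $f\mapsto(\sum_i|A_if-A_{i+1}f|^r)^{1/r}$ of weak type $(1,1)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:models} shows the method and its two difficulties on model cases, by hand. Sections~\ref{sec:red}--\ref{sec:end} prove Theorem~\ref{thm:main}; Sections~\ref{sec:lp} and~\ref{sec:sharp} prove Theorem~\ref{thm:compl}.

\paragraph{Conventions.} $C$ denotes a constant depending only on $d$ (or on $p,d$ where stated), which may change from line to line. Intervals are intervals of integers, and $|I|$ is the number of points of $I$. We write $\mathbb N_0=\{0,1,2,\dots\}$, and inequalities between vectors are coordinatewise. The Fourier transform is $\hat f(\theta)=\sum_xf(x)e^{-2\pi ix\cdot\theta}$, $\theta\in\mathbb T^d$. For an interval $J\subset\mathbb Z$,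
\[
\varphi_J(\theta)=\frac1{|J|}\sum_{y\in J}e^{-2\pi iy\theta},\qquad |\varphi_J(\theta)|\le\min\Big(1,\frac1{|J|\,|\sin\pi\theta|}\Big),
\]
the second bound by summing the geometric series.

\section{The argument in three model cases}\label{sec:models}

\subsection{Dyadic intervals}\label{sub:dyadic}
Let $d=1$ and $E_i=[0,2^i)$, $i\ge1$. Take the usual Calder\'on--Zygmund decomposition of $f$ at height $\lambda$ over dyadic intervals: $f=g+\sum_Qb_Q$, where the $Q$ are disjoint, $|g|\le2\lambda$, $\|g\|_1\le\|f\|_1$, each $b_Q$ is supported in $Q$ with mean zero, $\|b_Q\|_1\le2\|f1_Q\|_1\le4\lambda|Q|$, and $\sum|Q|\le\|f\|_1/\lambda$. Let $\Omega^*$ be the union of the tripled intervals, and group the bad part by scales: $\beta^p=\sum_{|Q|=2^p}b_Q$.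

The good part is controlled in $\ell^2$. For the bad part, if $|Q|\ge2^i$ then $A_ib_Q$ lives in $\Omega^*$; so off $\Omega^*$ we have $A_i\sum_Qb_Q=\sum_{\rho\ge0}A_i\beta^{i-\rho}$. For $p\le i$ consider the window $(x-2^i,x]$ over which $A_i\beta^p(x)$ averages. A piece $b_Q$ with $Q$ inside or outside the window contributes $0$. At most two of the $Q$ cross an end of the window, and each contributes at most $2^{-i}\|b_Q\|_1\le4\lambda2^{p-i}$. Hence $\|A_i\beta^p\|_\infty\le8\lambda2^{p-i}$, while $\|A_i\beta^p\|_1\le\|\beta^p\|_1$, so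
\[
\|A_i\beta^{i-\rho}\|_2^2\le8\cdot2^{-\rho}\lambda\|\beta^{i-\rho}\|_1,\qquad
\sum_i\|A_i\beta^{i-\rho}\|_2^2\le8\cdot2^{-\rho}\lambda\sum_p\|\beta^p\|_1\le16\cdot2^{-\rho}\lambda\|f\|_1 .
\]
By Minkowski's inequality the $\ell^2$ norm of $\big(\sum_i|\sum_\rho A_i\beta^{i-\rho}|^2\big)^{1/2}$ is at most $\sum_\rho4\cdot2^{-\rho/2}(\lambda\|f\|_1)^{1/2}\le C(\lambda\|f\|_1)^{1/2}$. Since $|A_ib-A_{i+1}b|\le|A_ib|+|A_{i+1}b|$ for $b=\sum_Qb_Q$, Chebyshev's inequality gives the weak-type bound. Two features matter below: the height $\lambda$ appears once the pieces are averaged at a scale at least their own, and mean zero gives geometric decay in $\rho$, the gap between the two scales.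

\subsection{Many steps at one scale}\label{sub:onepoint}
Let $d=1$ and $E_i=[0,i)$. Now about $M/2$ indices $i$ belong to the scale $M=2^\mu$, and estimating $A_i$ and $A_{i+1}$ separately would lose this number as a factor. Here the differences can be computed:
\[
A_i\beta^p(x)-A_{i+1}\beta^p(x)=\tfrac1{i+1}A_i\beta^p(x)-\tfrac1{i+1}\beta^p(x-i).
\]
Let $M/2<i<M$. As before $\|A_i\beta^p\|_\infty\le16\lambda2^p/M$, so the first terms contribute at most $\frac M2\cdot\frac4{M^2}\cdot\frac{16\lambda2^p}M\|\beta^p\|_1$ to $\sum_i\|A_i\beta^p-A_{i+1}\beta^p\|_2^2$, up to a factor $2$. The second terms come from the jump of the kernel. They have no cancellation, but $\|\beta^p\|_\infty\le4\lambda2^p$ since $|b_Q(x)|\le\|b_Q\|_1$, so they contribute at most $\frac M2\cdot\frac4{M^2}\|\beta^p\|_2^2\le8\cdot2^{p-\mu}\lambda\|\beta^p\|_1$, up to the same factor. The gain $2^{p-\mu}$ is there again. For steps of arbitrary lengths between $1$ and $M$ we shall interpolate between the two mechanisms, cancellation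 and smallness of the jumps, on the Fourier side (Lemma~\ref{lem:short}).

\subsection{A frozen side}\label{sub:frozen}
Let $d=2$ and $E_i=[0,i)\times[0,H)$ with $H=2^h$. Consider bad rectangles $Q=Q_1\times Q_2$ with $|Q_2|=H$ and $|Q_1|$ arbitrary, and a bad piece $b_Q$ which is a product of $1_{Q_1}(x_1)$ and a function of mean zero on $Q_2$. It has mean zero on $Q$, but in direction $2$ the gap between the scales of $E_i$ and $Q$ stays at $0$ for all $i$, and in direction $1$ there is no cancellation. So cancellation gives no decay as $i$ grows, and the argument of Section~\ref{sub:dyadic} does not apply.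

The remedy is to use that such pieces are \emph{constant in $x_1$}. Let $\beta=\sum_Q\beta_Q$, over disjoint dyadic $Q$ with $|Q_2|=H$, where $\beta_Q$ is supported in $Q$, does not depend on $x_1\in Q_1$, and $\|\beta_Q\|_1\le8\lambda|Q|$. Let $A^{(2)}$ be averaging over $[0,H)$ in $x_2$. Lemma~\ref{lem:sq} applied in direction $1$ handles all $i$ at once:
\[
\sum_i\|A_i\beta-A_{i+1}\beta\|_2^2\le12\,\|A^{(2)}\beta\|_2^2 .
\]
Fix $x$. The rectangles $Q$ with $x_1\in Q_1$ have disjoint second factors, all dyadic of length $H$, so a window of length $H$ meets at most two of them. For each, constancy in $x_1$ gives $\sum_{y\in Q_2}|\beta_Q(x_1,y)|=\|\beta_Q\|_1/|Q_1|\le8\lambda H$. Hence $\|A^{(2)}\beta\|_\infty\le16\lambda$ and the sum is at most $12\cdot16\lambda\|\beta\|_1$. No decay in $i$ is needed, because \emph{all} these pieces, whatever the length of $Q_1$, are treated in one block. Without constancy, $\beta_Q$ could sit on a single column $x_1$, and the bound $16\lambda$ for the height would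 become $16\lambda|Q_1|$.

\medskip
The general proof splits each $b_Q$ into $2^d-1$ parts indexed by the nonempty sets $N\subset\{1,\dots,d\}$. The part with index $N$ has mean zero along every line in each direction $n\in N$ and is constant in the other directions. Such parts are sorted according to the side lengths of $Q$ in the directions of $N$ \emph{only}. Constancy in the other directions makes the height $\lambda$ available; the cancellation gives decay in the gap, separately in each direction of $N$.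

\section{Reductions and notation}\label{sec:red}

\emph{Translation.} Replacing all $E_i$ by $E_i+v$ replaces $\mathcal Sf$ by a translate. So we assume $0\in E_1$, hence $0\in E_i$ for all $i$.

\emph{Finiteness.} By monotone convergence it suffices to treat finite sequences $E_1\subset\dots\subset E_K$, with constants independent of $K$; the steps are $i=1,\dots,K-1$.

\emph{One face at a time.} Pass from $E_i$ to $E_{i+1}$ by moving the $2d$ faces one after the other. This inserts nested rectangles, and by Cauchy--Schwarz $|A_if-A_{i+1}f|^2$ is at most $2d$ times the sum of the squared intermediate differences. Losing a factor $\sqrt{2d}$, discarding trivial steps and renumbering, we assume that each step moves exactly one face.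

\emph{One direction.} Let $\mathcal I_\nu$ be the set of steps $i$ (from $E_i$ to $E_{i+1}$) that change coordinate $\nu$, and $\mathcal S_\nu f=(\sum_{i\in\mathcal I_\nu}|A_if-A_{i+1}f|^2)^{1/2}$. Since $\mathcal Sf\le\sum_\nu\mathcal S_\nu f$, it suffices to bound each $\mathcal S_\nu$, and by symmetry we take $\nu=1$.

These reductions are the same for weak-type $(1,1)$ bounds and for $\ell^p$ bounds.

\medskip
Write $E_j=\prod_nI_n^j$. For $i\in\mathcal I_1$ put
\[
I_i=I_1^i,\quad I_i'=I_1^{i+1},\quad L_i=|I_i|,\quad L_i'=|I_i'|,\quad R_i=I_i'\setminus I_i,\quad t_i=|R_i|=L_i'-L_i>0 .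
\]
As only one face moves, $R_i$ is an interval. If $i'$ is the next element of $\mathcal I_1$ after $i$, then $I_{i'}=I_i'$, because the steps in between do not touch coordinate $1$. In particular the $R_i$ are pairwise disjoint; this, and the telescoping of $L_i$, is how nestedness enters the one-dimensional estimates. With
\begin{equation}\label{eq:D}
D_i=\frac{1_{I_i}}{L_i}-\frac{1_{I_i'}}{L_i'}=\Big(\frac1{L_i}-\frac1{L_i'}\Big)1_{I_i}-\frac1{L_i'}1_{R_i},
\end{equation}
the operator $T_i:=A_i-A_{i+1}$ has Fourier multiplier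
\begin{equation}\label{eq:T}
\hat T_i(\theta)=\hat D_i(\theta_1)\prod_{n\ge2}\varphi_{I_n^i}(\theta_n),\qquad i\in\mathcal I_1 .
\end{equation}
For $1\le j\le K$ let $m_n(j)\in\mathbb N_0$ be the integer with
\[
2^{m_n(j)-1}<|I_n^j|\le2^{m_n(j)},
\]
and $m(j)=(m_1(j),\dots,m_d(j))$. It is nondecreasing in $j$, and $m_n(i)=m_n(i+1)$ for $i\in\mathcal I_1$, $n\ge2$.

\section{One-dimensional estimates}\label{sec:one}

When many intervals $J$ of comparable lengths occur together, we need one majorant for all the functions $|\varphi_J|^2$, and the majorant must be the transform of an explicit positive kernel, so that we can return to physical space. For real $M\ge1$ let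
\[
r=1-\frac1{2M}\in[\tfrac12,1),\qquad k_M(x)=\frac{1-r}{1+r}\,r^{|x|}\quad(x\in\mathbb Z).
\]
Summing two geometric series,
\[
\hat k_M(\theta)=\frac{(1-r)^2}{(1-r)^2+4r\sin^2\pi\theta}\ge\frac1{1+16M^2\sin^2\pi\theta}>0 .
\]

\begin{lemma}\label{lem:maj}
If $J$ is an interval with $|J|\ge M/2$, then $|\varphi_J|^2\le65\,\hat k_M$.
\end{lemma}
\begin{proof}
Put $v=M^2\sin^2\pi\theta$. Then $|\varphi_J|^2\le\min(1,4/v)$, and $\min(1,4/v)(1+16v)\le65$: for $v\le4$ it is at most $1+64$, and for $v\ge4$ it is $4/v+64\le65$.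
\end{proof}

\begin{lemma}\label{lem:sq}
$\sum_{i\in\mathcal I_1}|\hat D_i(\theta)|^2\le12$ for all $\theta$.
\end{lemma}
\begin{proof}
Let $s=|\sin\pi\theta|$; if $s=0$ all terms vanish. Since $L_i'\varphi_{I_i'}=L_i\varphi_{I_i}+t_i\varphi_{R_i}$, we have $\hat D_i=\varphi_{I_i}-\varphi_{I_i'}=\frac{t_i}{L_i'}(\varphi_{I_i}-\varphi_{R_i})$. For $y,y'\in I_i'$, $|e^{-2\pi iy\theta}-e^{-2\pi iy'\theta}|=2|\sin\pi(y-y')\theta|\le2L_i's$. Therefore
\[
|\hat D_i|\le2t_is,\qquad|\hat D_i|\le\frac{2t_i}{L_i'},\qquad|\hat D_i|\le\frac1{L_is}+\frac1{L_i's}\le\frac2{L_is}.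
\]
The steps with $L_i'\le1/s$ have $\sum t_i\le1/s$, as the $R_i$ are disjoint and lie in the largest of these $I_i'$; by the first bound they contribute at most $4s^2(\sum t_i)^2\le4$. At most one step has $L_i<1/s<L_i'$; by the second bound it contributes at most $4$. For $L_i\ge1/s$ the product of the second and third bounds gives
\[
|\hat D_i|^2\le\frac{2t_i}{L_i'}\cdot\frac2{L_is}=\frac4s\Big(\frac1{L_i}-\frac1{L_i'}\Big),
\]
and these terms telescope to at most $\frac4s\cdot s=4$.
\end{proof}

Lemma~\ref{lem:sq} cannot exploit cancellation in direction $1$. For the steps within one dyadic scale $M$ we refine it, guided by Section~\ref{sub:onepoint}. We introduce an intermediate scale $\ell$. The part of $D_i$ smooth at scale $\ell$ is dominated by $\hat k_\ell$, which will meet the cancellation of the bad pieces. The rest lives near the ends of $I_i$ and $R_i$ and is small.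

\begin{lemma}\label{lem:short}
Let $M=2^\mu$, let $\mathcal J\subset\mathcal I_1$ be such that $L_i,L_i'\in(M/2,M]$ for $i\in\mathcal J$, and let $\ell$ be an integer with $1\le\ell\le M$. Then
\[
\sum_{i\in\mathcal J}|\hat D_i|^2\le C\hat k_\ell+\hat w
\]
for some $w:\mathbb Z\to\mathbb R$ with $\hat w\ge0$ and $|w(x)|\le\frac CM1_{\{|x|\le2\ell\}}$.
\end{lemma}
\begin{proof}
Let $a=\ell^{-1}1_{\{0,\dots,\ell-1\}}$. Then $|\hat D_i|^2\le2|\hat D_i|^2|\hat a|^2+2|\hat D_i|^2|1-\hat a|^2$. By Lemmas~\ref{lem:sq} and~\ref{lem:maj} the first parts sum to at most $24|\hat a|^2\le C\hat k_\ell$.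

For the second parts, let $R=[u,v]$ be an interval with $\rho$ points and $h=1_R-a*1_R$. We claim that
\begin{equation}\label{eq:wR}
|\hat1_R|^2|1-\hat a|^2=|\hat h|^2\le\hat w_R,\qquad \hat w_R\ge0,\quad |w_R(x)|\le4\min(\rho,\ell)1_{\{|x|\le2\ell\}} 
\end{equation}
for some real $w_R$. Recall that for real $\eta$ the function $|\hat\eta|^2$ is the transform of the autocorrelation $x\mapsto\sum_y\eta(y)\eta(y-x)$, which is bounded by $\|\eta\|_\infty\|\eta\|_1$ and vanishes for $|x|\ge n$ if $\eta$ lives on an interval with $n$ points. Both $1_R$ and $a*1_R$ take values in $[0,1]$, so $|h|\le1$, and $h$ lives on $[u,v+\ell-1]$.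
\begin{itemize}
\item If $\rho\ge\ell$, then $a*1_R=1$ on $[u+\ell-1,v]$, so $h=0$ there. Thus $h=h'+h''$ with $|h'|,|h''|\le1$, each supported in an interval with $\ell-1$ points. We have $|\hat h|^2\le2|\hat h'|^2+2|\hat h''|^2$, and the right side is the transform of a function bounded by $4\ell$ and supported in $|x|\le\ell$.
\item If $\rho<\ell$, then $\|h\|_1\le2\rho$ and $h$ lives on $\rho+\ell-1<2\ell$ points. So $|\hat h|^2$ is the transform of a function bounded by $2\rho$ and supported in $|x|\le2\ell$.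
\end{itemize}
This proves \eqref{eq:wR}. By \eqref{eq:D}, $|\hat D_i|^2\le2\big(\frac{t_i}{L_iL_i'}\big)^2|\hat1_{I_i}|^2+\frac2{L_i'^2}|\hat1_{R_i}|^2$. So the second parts sum to at most $\hat w$ with
\[
w=4\sum_{i\in\mathcal J}\Big[\Big(\frac{t_i}{L_iL_i'}\Big)^2w_{I_i}+\frac1{L_i'^2}w_{R_i}\Big],\qquad
|w|\le16\sum_{i\in\mathcal J}\Big[\Big(\frac{t_i}{L_iL_i'}\Big)^2\ell+\frac{t_i}{L_i'^2}\Big]1_{\{|x|\le2\ell\}} .
\]
Since $t_i,\ell\le M$ and $L_i,L_i'>M/2$, each bracket is at most $16t_i/M^2+4t_i/M^2$. The $R_i$, $i\in\mathcal J$, are disjoint and lie in one interval with at most $M$ points, so $\sum_{\mathcal J}t_i\le M$, and $|w|\le\frac{320}M1_{\{|x|\le2\ell\}}$.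
\end{proof}

\section{Calder\'on--Zygmund decomposition along a chain}\label{sec:cz}

\subsection{The bad rectangles}
The vectors $m(1)\le\dots\le m(K)$ are ordered, so there is a chain $0=\sigma(0),\sigma(1),\dots$ in $\mathbb N_0^d$, each $\sigma(s+1)-\sigma(s)$ being a coordinate unit vector, that passes through all of them (after $m(K)$ add the first unit vector forever). Let $P_s$ be the partition of $\mathbb Z^d$ into the dyadic rectangles $\prod_n[k_n2^{\sigma_n(s)},(k_n+1)2^{\sigma_n(s)})$, $k\in\mathbb Z^d$. Its atoms have $2^s$ points, and each atom of $P_{s+1}$ is a union of two atoms of $P_s$.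

Fix $f\in\ell^1(\mathbb Z^d)$ and $\lambda>0$. Let $\mathcal Q$ be the family of maximal atoms $Q\in\bigcup_sP_s$ with $|Q|^{-1}\sum_Q|f|>\lambda$. Every such atom is contained in a maximal one, because averages over atoms of $P_s$ are at most $2^{-s}\|f\|_1$. The $Q\in\mathcal Q$ are disjoint; comparing with the atom of the next partition that contains $Q$,
\[
\lambda<\frac1{|Q|}\sum_Q|f|\le2\lambda,\qquad\sum_{Q\in\mathcal Q}|Q|\le\frac{\|f\|_1}\lambda,\qquad|f|\le\lambda\ \text{ off }\bigcup_{\mathcal Q}Q ,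
\]
the last because points are the atoms of $P_0$. Write $f=g+\sum_Qb_Q$, where $b_Q=(f-\operatorname{avg}_Qf)1_Q$. Then $|g|\le2\lambda$ and $\|g\|_1\le\|f\|_1$.

For $Q=\prod_nQ_n\in\mathcal Q\cap P_s$ write $q(Q)=\sigma(s)$, so that $|Q_n|=2^{q_n(Q)}$. Let $Q^*=Q+\prod_n(-2^{q_n(Q)},2^{q_n(Q)})$ and $\Omega^*=\bigcup_{\mathcal Q}Q^*$; then $|\Omega^*|\le3^d\|f\|_1/\lambda$.

\begin{lemma}\label{lem:loc}
If $q_n(Q)>m_n(j)$ for some $n$ and $u$ is supported in $Q$, then $A_ju=0$ off $\Omega^*$.
\end{lemma}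
\begin{proof}
Both $q(Q)$ and $m(j)$ lie on the chain, hence are comparable, so $q(Q)\ge m(j)$ in \emph{every} coordinate. Since $0\in E_j$ and $|I_n^j|\le2^{m_n(j)}\le2^{q_n(Q)}$ for all $n$, all $y\in E_j$ satisfy $|y_n|<2^{q_n(Q)}$ for all $n$. So $A_ju$ is supported in $Q+E_j\subset Q^*$.
\end{proof}

This is the point of the chain: as soon as $E_j$ is at most half as long as $Q$ in one direction, $Q+E_j$ does not stick out of $Q^*$ in any direction.

\subsection{Splitting the bad part}
For functions supported in $Q$ let $\mathsf E_n$ be averaging over $x_n\in Q_n$. These operators commute, and $\prod_n\mathsf E_n$ is averaging over $Q$. Expanding $1=\prod_n(\mathsf E_n+(1-\mathsf E_n))$ and removing the term $\prod_n\mathsf E_n(f1_Q)=(\operatorname{avg}_Qf)1_Q$,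
\[
b_Q=\sum_{\emptyset\ne N\subset\{1,\dots,d\}}\beta_Q^N,\qquad\beta_Q^N=\prod_{n\in N}(1-\mathsf E_n)\prod_{n\notin N}\mathsf E_n\,(f1_Q).
\]
Since $\mathsf E_n(1-\mathsf E_n)=0$ and $\mathsf E_n$ is a contraction on $\ell^1$:
\begin{enumerate}
\item[(P1)] $\beta_Q^N$ is supported in $Q$ and $\|\beta_Q^N\|_1\le2^d\|f1_Q\|_1\le2^{d+1}\lambda|Q|$;
\item[(P2)] for $n\in N$, $\sum_{x_n}\beta_Q^N=0$ on every line in direction $n$;
\item[(P3)] for $n\notin N$, $\beta_Q^N$ does not depend on $x_n\in Q_n$.
\end{enumerate}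
For vectors $m$ indexed by $\{1,\dots,d\}$ write $m_N=(m_n)_{n\in N}$. As announced, we sort by the sizes in the directions of $N$ only: for $p\in\mathbb Z^N$ let
\[
\beta^{N,p}=\sum_{Q\in\mathcal Q:\,q_N(Q)=p}\beta_Q^N,\qquad\beta^N=\sum_p\beta^{N,p},\qquad\text{so that }\ \sum_Qb_Q=\sum_{N\neq\emptyset}\beta^N .
\]
Here $\beta^{N,p}=0$ unless $p\in\mathbb N_0^N$. By (P1) all sums converge absolutely in $\ell^1$, and
\begin{equation}\label{eq:mass}
\sum_p\|\beta^{N,p}\|_1\le2^d\|f\|_1\qquad\text{for each }N .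
\end{equation}

\begin{lemma}\label{lem:expand}
For every $j$, off $\Omega^*$, $\ A_j\beta^N=\sum_{\rho\in\mathbb N_0^N}A_j\beta^{N,m_N(j)-\rho}$. Consequently, if $m_N(i)=m_N(i+1)$, then off $\Omega^*$, $\ T_i\beta^N=\sum_{\rho\in\mathbb N_0^N}T_i\beta^{N,m_N(i)-\rho}$.
\end{lemma}
\begin{proof}
If $q_N(Q)\not\le m_N(j)$, then $q_n(Q)>m_n(j)$ for some $n\in N$ and $A_j\beta_Q^N=0$ off $\Omega^*$ by Lemma~\ref{lem:loc}. The remaining $Q$ have $q_N(Q)=m_N(j)-\rho$ with $\rho\in\mathbb N_0^N$. The second statement is the difference of the first for $j=i$ and $j=i+1$.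
\end{proof}

\section{The key estimate}\label{sec:key}

The next lemma combines Sections~\ref{sub:dyadic} and~\ref{sub:frozen}. Smoothing $\beta^{N,p}$ in the directions of $N$, at scales $M_n\ge2^{p_n}$, brings it down to height $\lambda$. If in direction $n$ we smooth with $k_{M_n}$ itself, cancellation gives the additional factor $2^{p_n}/M_n$.

\begin{lemma}\label{lem:key}
Let $N\subset\{1,\dots,d\}$ be nonempty, let $p\in\mathbb N_0^N$ and, for $n\in N$, let $M_n\ge2^{p_n}$. For each $n\in N$ let $\kappa_n:\mathbb Z\to\mathbb R$ and $\gamma_n\ge0$ satisfy one of: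
\begin{enumerate}
\item[(I)] $|\kappa_n(x)|\le\gamma_nM_n^{-1}e^{-|x|/2M_n}$ for all $x$;
\item[(II)] $\kappa_n=k_{M_n}$ and $\gamma_n=2^{p_n}/M_n$.
\end{enumerate}
Let $\kappa=\bigotimes_{n\in N}\kappa_n$ act by convolution in the variables $x_N$. Then $\|\kappa*\beta^{N,p}\|_\infty\le C\lambda\prod_{n\in N}\gamma_n$, and hence
\[
\Big|\int_{\mathbb T^d}\prod_{n\in N}\hat\kappa_n(\theta_n)\,|\widehat{\beta^{N,p}}(\theta)|^2\,d\theta\Big|\le C\lambda\Big(\prod_{n\in N}\gamma_n\Big)\|\beta^{N,p}\|_1 .
\]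
\end{lemma}
\begin{proof}
By Plancherel the integral is $\langle\kappa*\beta^{N,p},\beta^{N,p}\rangle$, so the second claim follows from the first. Fix $x\in\mathbb Z^d$, and write $x=(x_N,x_{N^c})$, $Q=Q_N\times Q_{N^c}$; if $N^c=\emptyset$, the second components are absent and $|Q_{N^c}|=1$. Only those $Q$ with $q_N(Q)=p$ and $x_{N^c}\in Q_{N^c}$ matter. For these, the sets $Q_N$ are pairwise disjoint, because the $Q$ are disjoint and the $Q_{N^c}$ have the point $x_{N^c}$ in common. By (P3) and (P1),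
\begin{equation}\label{eq:col}
\sum_{y\in Q_N}|\beta_Q^N(y,x_{N^c})|=\frac{\|\beta_Q^N\|_1}{|Q_{N^c}|}\le2^{d+1}\lambda|Q_N| .
\end{equation}

\emph{Cancellation.} We have $\kappa*\beta^{N,p}(x)=\sum_Q\sum_{y\in Q_N}\prod_{n\in N}\kappa_n(x_n-y_n)\,\beta_Q^N(y,x_{N^c})$. For each $n$ of type (II) we may replace $k_{M_n}(x_n-y_n)$ by $k_{M_n}(x_n-y_n)-k_{M_n}(x_n-a_n)$, where $a_n=a_n(Q)$ is the left endpoint of $Q_n$: expand the product; each term containing some $k_{M_n}(x_n-a_n)$ sums to $0$ over $y_n$ by (P2), since its other kernel factors do not depend on $y_n$. To estimate the difference, write $M=M_n$ and $r=1-\frac1{2M}$. First,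
\[
|k_M(u+1)-k_M(u)|=\frac{(1-r)^2}{1+r}\,r^{\min(|u|,|u+1|)}\le(1-r)^2r^{\min(|u|,|u+1|)} .
\]
From $x_n-y_n$ to $x_n-a_n$ there are fewer than $2^{p_n}\le M$ unit steps, through points $u$ with $|u|\ge|x_n-y_n|-M$, and $r^{-M}=(1-\frac1{2M})^{-M}\le2$ by Bernoulli's inequality. Since $r\le e^{-1/2M}$,
\[
|k_M(x_n-y_n)-k_M(x_n-a_n)|\le2^{p_n}\cdot\frac1{(2M)^2}\cdot2r^{|x_n-y_n|}\le\frac{2^{p_n}}M\cdot\frac1Me^{-|x_n-y_n|/2M} .
\]
So in all cases, with $W(z)=\prod_{n\in N}M_n^{-1}e^{-|z_n|/2M_n}$ for $z\in\mathbb Z^N$,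
\[
|\kappa*\beta^{N,p}(x)|\le\Big(\prod_{n\in N}\gamma_n\Big)\sum_Q\sum_{y\in Q_N}W(x_N-y)\,|\beta_Q^N(y,x_{N^c})| .
\]

\emph{Height.} For $y,z\in Q_N$ we have $|y_n-z_n|<2^{p_n}\le M_n$, hence $W(x_N-y)\le e^{d/2}W(x_N-z)$. Averaging over $z\in Q_N$ and using \eqref{eq:col}, the inner sum is at most $C\lambda\sum_{z\in Q_N}W(x_N-z)$. As the $Q_N$ are disjoint, the total is at most $C\lambda\sum_{z\in\mathbb Z^N}W(z)\le C\lambda$, because $\sum_{z\in\mathbb Z}M^{-1}e^{-|z|/2M}\le M^{-1}(1+4M)\le5$ for $M\ge1$.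
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

\emph{Good part.} By Plancherel, \eqref{eq:T} and Lemma~\ref{lem:sq},
\begin{equation}\label{eq:good}
\|\mathcal S_1g\|_2^2\le\int_{\mathbb T^d}\sum_{i\in\mathcal I_1}|\hat D_i(\theta_1)|^2|\hat g(\theta)|^2d\theta\le12\|g\|_2^2\le24\lambda\|f\|_1 .
\end{equation}

\emph{Bad part.} For each nonempty $N$ we construct $G_N\ge0$ with
\begin{equation}\label{eq:GN}
\Big(\sum_{i\in\mathcal I_1}|T_i\beta^N|^2\Big)^{1/2}\le G_N\ \text{ off }\Omega^*,\qquad\|G_N\|_2^2\le C\lambda\|f\|_1 .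
\end{equation}
Put $|\rho|=\sum_{n\in N}\rho_n$ for $\rho\in\mathbb N_0^N$. The structure is always that of Section~\ref{sub:dyadic}: expand by Lemma~\ref{lem:expand}, prove for each fixed $\rho$ a bound for the \emph{squared} $\ell^2$ norm with a factor $2^{-|\rho|/2}$ or better, and sum over $\rho$ by Minkowski's inequality. Terms with $m_N(i)-\rho\not\ge0$ vanish. The factors $\varphi_{I_n^i}$ with $n\notin N$, $n\ge2$, are bounded by $1$.

\subsection{Case A: $1\notin N$}
These are the parts without cancellation in the moving direction, as in Section~\ref{sub:frozen}. Here $m_N(i)=m_N(i+1)$ for all $i\in\mathcal I_1$. By Lemma~\ref{lem:expand} and Minkowski we may take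
\[
G_N=\sum_{\rho\in\mathbb N_0^N}\Big(\sum_{i\in\mathcal I_1}|T_i\beta^{N,m_N(i)-\rho}|^2\Big)^{1/2} .
\]
Fix $\rho$ and group the steps by the value $\mu=m_N(i)$. Use Lemma~\ref{lem:sq} in direction $1$, Lemma~\ref{lem:maj} with $M=2^{\mu_n}$ in the directions $n\in N$ (recall $|I_n^i|>2^{\mu_n}/2$), and then Lemma~\ref{lem:key} with all kernels of type (II), $M_n=2^{\mu_n}$ and $p=\mu-\rho$, so that $\prod\gamma_n=2^{-|\rho|}$:
\begin{align*}
\sum_{i\in\mathcal I_1}\|T_i\beta^{N,m_N(i)-\rho}\|_2^2
&\le\sum_\mu\int\sum_{i:\,m_N(i)=\mu}|\hat D_i(\theta_1)|^2\prod_{n\in N}|\varphi_{I_n^i}(\theta_n)|^2\,|\widehat{\beta^{N,\mu-\rho}}|^2\,d\theta\\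
&\le C\sum_\mu\int\prod_{n\in N}\hat k_{2^{\mu_n}}(\theta_n)\,|\widehat{\beta^{N,\mu-\rho}}|^2\,d\theta\\
&\le C2^{-|\rho|}\lambda\sum_\mu\|\beta^{N,\mu-\rho}\|_1\le C2^{-|\rho|}\lambda\|f\|_1,
\end{align*}
the last step by \eqref{eq:mass}. Thus $\|G_N\|_2\le\sum_\rho C2^{-|\rho|/2}(\lambda\|f\|_1)^{1/2}\le C(\lambda\|f\|_1)^{1/2}$.

\subsection{Case B: $1\in N$}
Call $i\in\mathcal I_1$ a \emph{short} step if $m_1(i)=m_1(i+1)$ and a \emph{crossing} step if $m_1(i)<m_1(i+1)$. It suffices to prove \eqref{eq:GN} for the sums over short and over crossing steps separately and add the two majorants.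

\emph{Short steps.} There may be many of them at one scale, and here Lemma~\ref{lem:short} replaces Lemma~\ref{lem:sq}. Again $m_N(i)=m_N(i+1)$, so off $\Omega^*$, $T_i\beta^N=\sum_\rho T_i\beta^{N,m_N(i)-\rho}$. Fix $\rho$ and $\mu$ with $p=\mu-\rho\ge0$. For short $i$ with $m_N(i)=\mu$ we have $L_i,L_i'\in(2^{\mu_1-1},2^{\mu_1}]$. Apply Lemma~\ref{lem:short} to these $i$ with
\[
M=2^{\mu_1},\qquad\ell=2^{\mu_1-\lfloor\rho_1/2\rfloor}\in[2^{p_1},2^{\mu_1}],
\]
the (rounded) geometric mean of the scale of the rectangles and that of the bad pieces in direction $1$. With Lemma~\ref{lem:maj} for the other $n\in N$,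
\[
\sum_{i\text{ short},\,m_N(i)=\mu}\|T_i\beta^{N,p}\|_2^2\le C\int\big(C\hat k_\ell+\hat w\big)(\theta_1)\prod_{n\in N\setminus\{1\}}\hat k_{2^{\mu_n}}(\theta_n)\,|\widehat{\beta^{N,p}}|^2\,d\theta .
\]
Apply Lemma~\ref{lem:key} to the two terms, with $M_1=\ell$, and with type (II), $M_n=2^{\mu_n}$, $\gamma_n=2^{-\rho_n}$ for $n\in N\setminus\{1\}$.
\begin{itemize}
\item $\kappa_1=k_\ell$ is of type (II) with $\gamma_1=2^{p_1}/\ell=2^{-\rho_1+\lfloor\rho_1/2\rfloor}\le2^{-\rho_1/2}$.
\item $\kappa_1=w$ satisfies $|w(x)|\le C2^{-\mu_1}1_{\{|x|\le2\ell\}}\le Ce\,\frac{\ell}{2^{\mu_1}}\,\ell^{-1}e^{-|x|/2\ell}$. So it is of type (I) with $\gamma_1=C2^{-\lfloor\rho_1/2\rfloor}\le C2^{-\rho_1/2}$.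
\end{itemize}
Hence the sum is at most $C2^{-|\rho|/2}\lambda\|\beta^{N,\mu-\rho}\|_1$. Summing over $\mu$ with \eqref{eq:mass}, and then over $\rho$ by Minkowski (now $\sum_\rho2^{-|\rho|/4}<\infty$), gives the claim.

\emph{Crossing steps.} These are sparse, and as in Section~\ref{sub:dyadic} we may separate: $|T_i\beta^N|^2\le2|A_i\beta^N|^2+2|A_{i+1}\beta^N|^2$. Let $j=i$ (respectively $j=i+1$). Off $\Omega^*$, $A_j\beta^N=\sum_\rho A_j\beta^{N,m_N(j)-\rho}$. The multiplier of $A_j$ is $\prod_n\varphi_{I_n^j}(\theta_n)$, so Lemma~\ref{lem:maj} and Lemma~\ref{lem:key}, with type (II) and $M_n=2^{m_n(j)}$ for all $n\in N$, give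
\[
\|A_j\beta^{N,m_N(j)-\rho}\|_2^2\le C2^{-|\rho|}\lambda\|\beta^{N,m_N(j)-\rho}\|_1 .
\]
As $i$ runs over the crossing steps, the values $m_1(i)$ are distinct, and so are the values $m_1(i+1)$, since each crossing step increases $m_1$. As $1\in N$, the vectors $m_N(j)$ are distinct, and by \eqref{eq:mass} the sum over $j$ is at most $C2^{-|\rho|}\lambda\|f\|_1$. Summing over $\rho$ by Minkowski completes the proof of \eqref{eq:GN}.

\subsection{End of the proof}
Off $\Omega^*$ we have $\mathcal S_1f\le\mathcal S_1g+\sum_{N\ne\emptyset}G_N$, a sum of $2^d$ functions. By Chebyshev, \eqref{eq:good} and \eqref{eq:GN},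
\[
|\{\mathcal S_1f>\lambda\}|\le|\Omega^*|+\frac{4^d}{\lambda^2}\Big(\|\mathcal S_1g\|_2^2+\sum_{N\neq\emptyset}\|G_N\|_2^2\Big)\le\frac{C\|f\|_1}\lambda .
\]
With the reductions of Section~\ref{sec:red} this proves Theorem~\ref{thm:main}. \qed

\section{Bounds on $\ell^p$, $1<p<\infty$}\label{sec:lp}

We prove Theorem~\ref{thm:compl}(i). The estimate $\|\mathcal S_1f\|_2^2\le12\|f\|_2^2$ of \eqref{eq:good} holds for all $f\in\ell^2$, so by the reductions of Section~\ref{sec:red} $\mathcal S$ is bounded on $\ell^2$, uniformly in $\mathcal A$. As $\mathcal S$ is sublinear, Marcinkiewicz interpolation with Theorem~\ref{thm:main} gives $1<p\le2$.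

Let $2<p<\infty$. We make the reductions of Section~\ref{sec:red} and consider $\mathcal S_1$. The plan is to remove the directions $n\ge2$ by duality, and then to bound the sharp function of the remaining one-dimensional square function. Let $\mathsf M$ be the uncentered Hardy--Littlewood maximal operator on $\mathbb Z$ and $\mathsf M_n$ its action in the variable $x_n$; they are bounded on $\ell^q$ for $1<q\le\infty$.

\paragraph{Reduction to one dimension.} Let $u_i=D_i*_1f$ (convolution in $x_1$) and $F=(\sum_{i\in\mathcal I_1}|u_i|^2)^{1/2}$. Then $T_if(x)$ is the average of $u_i(x_1,x'-y)$ over $y\in\prod_{n\ge2}I_n^i$, where $x=(x_1,x')$. By Cauchy--Schwarz, for $v\ge0$, with $\operatorname{avg}_y$ denoting this average,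
\[
\sum_x|T_if(x)|^2v(x)\le\sum_x|u_i(x)|^2\operatorname{avg}_y v(x_1,x'+y)\le\sum_x|u_i(x)|^2\,\mathsf M_2\cdots\mathsf M_dv(x),
\]
since $0\in I_n^i$. Sum over $i$, apply H\"older with exponents $p/2$ and $q=(p/2)'\in(1,\infty)$, and take the supremum over $v\ge0$ with $\|v\|_q=1$. This gives $\|\mathcal S_1f\|_p^2\le C\|F\|_p^2$. It therefore suffices to prove $\|F\|_p\le C_p\|f\|_p$ on each line in direction $1$, that is, for $d=1$.

\paragraph{The sharp function.} Let $d=1$. For $F:\mathbb Z\to\mathbb C$ let $F^\#(x)=\sup_{Q\ni x}|Q|^{-1}\sum_Q|F-\operatorname{avg}_QF|$, over dyadic intervals $Q\subset\mathbb Z$. The dyadic sharp function inequality \cite{FS} states $\|F\|_p\le C_p\|F^\#\|_p$ for $F\in\ell^p$; it passes from $\mathbb R$ to $\mathbb Z$ by extending functions to be constant on $[k,k+1)$, as dyadic intervals of length at most $1$ then carry no oscillation. Our sum is finite, so $F\in\ell^p$. Since $\mathsf M$ is bounded on $\ell^{p/2}$, it suffices to show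
\[
F^\#\le C\,(\mathsf M|f|^2)^{1/2} .
\]
For this we find, for each dyadic $Q$, a number $c$ with $|Q|^{-1}\sum_Q|F-c|\le C\Lambda^{1/2}$, where $\Lambda=\inf_Q\mathsf M|f|^2$; replacing $c$ by $\operatorname{avg}_QF$ costs a factor $2$. We use repeatedly that if an interval $J$ contains $Q$, then $\sum_J|f|^2\le|J|\Lambda$.

Fix $Q$, put $H=|Q|$, and fix $z\in Q$. Let $\mathcal I_1=\mathcal L\cup\mathcal B\cup\mathcal C$, where $\mathcal L$ is given by $L_i'\le H$, $\mathcal B$ by $L_i\ge H$, and $\mathcal C$ by $L_i<H<L_i'$ (at most one index). With $c=(\sum_{\mathcal B}|D_i*f(z)|^2)^{1/2}$, the triangle inequality in $\ell^2$ gives, for $x\in Q$,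
\[
|F(x)-c|\le\Big(\sum_{\mathcal L\cup\mathcal C}|D_i*f(x)|^2\Big)^{1/2}+\Big(\sum_{\mathcal B}|D_i*f(x)-D_i*f(z)|^2\Big)^{1/2} .
\]

\emph{The set $\mathcal L$.} As $0\in I_i'$, only $f1_{Q+(-H,H)}$ matters on $Q$. By Lemma~\ref{lem:sq} and Plancherel,
\[
\frac1H\sum_{x\in Q}\sum_{\mathcal L}|D_i*f(x)|^2\le\frac{12}H\sum_{Q+(-H,H)}|f|^2\le36\Lambda .
\]

\emph{The set $\mathcal C$.} The average of $f$ over $x-I_i$, where $|I_i|<H$, has mean square over $x\in Q$ at most $\frac1H\sum_{Q+(-H,H)}|f|^2\le3\Lambda$. For $I_i'$ and $x\in Q$,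
\[
\Big|\frac1{L_i'}\sum_{y\in I_i'}f(x-y)\Big|^2\le\frac1{L_i'}\sum_{Q-I_i'}|f|^2\le2\Lambda ,
\]
since $Q-I_i'$ is an interval of length at most $2L_i'$ containing $Q$. So the mean square of $D_i*f$ over $Q$ is at most $10\Lambda$.

\emph{The set $\mathcal B$.} For an interval $R$ put $R^{x,z}=(x-R)\triangle(z-R)$; it has at most $2|x-z|\le2H$ points. By \eqref{eq:D} and Cauchy--Schwarz,
\[
|D_i*f(x)-D_i*f(z)|^2\le4H\Big(\frac1{L_i}-\frac1{L_i'}\Big)^2\sum_{I_i^{x,z}}|f|^2+\frac{4H}{L_i'^2}\sum_{R_i^{x,z}}|f|^2 .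
\]
Since $I_i^{x,z}\subset Q-I_i$, an interval of length at most $2L_i$ containing $Q$, the first term is at most $8HL_i(\frac1{L_i}-\frac1{L_i'})^2\Lambda\le8H(\frac1{L_i}-\frac1{L_i'})\Lambda$. Summed over $\mathcal B$, where $L_i\ge H$, this telescopes to at most $8\Lambda$.

For the second term, if $y\in R_i^{x,z}$ then $R_i$ contains $x-y$ or $z-y$. The $R_i$ are disjoint, so each $y$ lies in at most two sets $R_i^{x,z}$. Group the steps by $L_i'\in[2^kH,2^{k+1}H)$, $k\ge0$. In one group all $R_i^{x,z}$ lie in $Q-I'$, where $I'$ is the largest of the nested $I_i'$; this is an interval of length at most $2^{k+2}H$ containing $Q$. So the second terms sum to at most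
\[
\sum_{k\ge0}\frac{4H}{(2^kH)^2}\cdot2\cdot2^{k+2}H\Lambda=\sum_{k\ge0}32\cdot2^{-k}\Lambda=64\Lambda .
\]
Altogether, using Cauchy--Schwarz for the average over $Q$ of the first square root, $\frac1H\sum_Q|F-c|\le(46\Lambda)^{1/2}+(72\Lambda)^{1/2}$, as required. \qed

\section{Failure on $\ell^1$ and sharpness of the exponent}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(ii)]
If $\sup_i|E_i|<\infty$, the sequence is eventually constant. So the sum in $\mathcal Sf\le\sum_i|A_if-A_{i+1}f|$ has finitely many nonzero terms, each bounded on $\ell^1$. Otherwise $|E_i|\to\infty$. On $E_{i+1}\setminus E_i$ we have $\mathcal S\delta_0\ge|A_i\delta_0-A_{i+1}\delta_0|=|E_{i+1}|^{-1}$, and these sets are disjoint. Hence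
\[
\|\mathcal S\delta_0\|_1\ge\sum_i\Big(1-\frac{|E_i|}{|E_{i+1}|}\Big)=\infty,
\]
because a convergent sum would force $\prod_i|E_i|/|E_{i+1}|>0$, whereas this product telescopes to $0$.
\end{proof}

For (iii) we need a function for which about $n$ differences have size about $1$ on most of its support, while $\|f\|_1$ is only $\sqrt n$ times the size of the support. A sum of square waves of frequencies $4^{-k}$ does this: orthogonality keeps the norm small, and the difference $A_i-A_{i+1}$ isolates the wave of frequency $4^{-i}$ wherever the base-$4$ digits of $x$ are favorable.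

\begin{proof}[Proof of Theorem~\ref{thm:compl}(iii)]
Let $E_i=\{0,\dots,4^i-1\}\times\{0\}^{d-1}$, $i\ge1$. Using functions $f(x_1)\delta_0(x_2,\dots,x_d)$ we may take $d=1$. Let $r_k(x)=(-1)^{\lfloor x/4^k\rfloor}$, which has period $2\cdot4^k$ and mean zero over each period, and put
\[
f=1_{[0,4^{n+1})}\sum_{k=1}^nr_k .
\]
For $k<l\le n$ the function $r_l$ is constant on blocks of length $4^l$, a multiple of $2\cdot4^k$, so $r_k$ and $r_l$ are orthogonal on $[0,4^{n+1})$. Hence $\|f\|_1\le4^{(n+1)/2}\|f\|_2=n^{1/2}4^{n+1}$.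

Let $4^n\le x<4^{n+1}$ have base-$4$ digits $\varepsilon_0,\dots,\varepsilon_n$, so that $x=\sum_j\varepsilon_j4^j$, and let $1\le i\le n-1$ satisfy
\[
(\varepsilon_{i-1},\varepsilon_i,\varepsilon_{i+1})=(3,1,1).
\]
The windows $[x-4^i+1,x]$ and $[x-4^{i+1}+1,x]$ of $A_i$ and $A_{i+1}$ lie in $[0,4^{n+1})$, because $4^{i+1}\le4^n\le x$. Note that $r_k(x)=(-1)^{\varepsilon_k}$. By the \emph{block of $x$} for $r_k$ we mean the interval $[b4^k,(b+1)4^k)$, $b=\lfloor x/4^k\rfloor$. We compute at the point $x$: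
\begin{itemize}
\item $k<i$: both window lengths are multiples of the period $2\cdot4^k$, so $A_ir_k=A_{i+1}r_k=0$.
\item $k=i$: for the same reason $A_{i+1}r_i=0$. Let $v=x\bmod4^i$; as $\varepsilon_{i-1}=3$, $v+1>\frac34\,4^i$. The last $v+1$ points of the window of $A_i$ lie in the block of $x$, where $r_i=-1$, and the other $4^i-v-1$ points in the previous block, where $r_i=1$. So $A_ir_i=1-\frac{2(v+1)}{4^i}\le-\frac12$.
\item $k=i+1$: as $\varepsilon_i=1$, $x\bmod4^{i+1}\ge4^i$, so the window of $A_i$ stays in the block of $x$, where $r_{i+1}=-1$ since $\varepsilon_{i+1}=1$. Thus $A_ir_{i+1}=-1\le A_{i+1}r_{i+1}$, and $(A_i-A_{i+1})r_{i+1}\le0$.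
\item $k\ge i+2$: as $\varepsilon_{i+1}=1$, $x\bmod4^k\ge4^{i+1}$, so both windows stay in one block of $r_k$ and $(A_i-A_{i+1})r_k=0$.
\end{itemize}
Adding up, $(A_i-A_{i+1})f(x)\le-\frac12$ for every such $i$.

It remains to count. Choose $x$ uniformly in $[0,4^{n+1})$; its digits are independent and uniform. For the $J=\lfloor(n+1)/3\rfloor$ indices $i=1,4,7,\dots\le n-1$ the patterns involve disjoint sets of digits, so they are independent events of probability $\frac1{64}$. The number that occurs has mean $J/64$ and variance at most $J/64$, so by Chebyshev it is less than $J/128$ with probability at most $(J/64)/(J/128)^2=256/J$, which is at most $\frac14$ for large $n$. Also $x\ge4^n$ with probability $\frac34$. So on at least $\frac12\,4^{n+1}$ points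
\[
\Big(\sum_i|A_if-A_{i+1}f|^r\Big)^{1/r}\ge\frac12\Big(\frac J{128}\Big)^{1/r}\ge c_rn^{1/r}
\]
with $c_r>0$ independent of $n$. A weak-type $(1,1)$ bound with constant $B$, used at height $\frac12c_rn^{1/r}$, would give $\frac12c_rn^{1/r}\cdot\frac12\,4^{n+1}\le Bn^{1/2}4^{n+1}$ for all large $n$, which is false for $r<2$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{FS} Fefferman and Stein, Acta Math. \textbf{129} (1972).
\bibitem{Krause} Ben Krause, \emph{On Higher-Dimensional Oscillation in Ergodic Theory}, arXiv:1309.2336 (2013).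
\end{thebibliography}

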